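
\newtheorem{lemma}{Lemma}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\newtheorem*{theoremC}{Theorem C}
\theoremstyle{definition}
\newtheorem{remark}[lemma]{Remark}

\title{Ladders in the divisibility order:\\ FSO is undecidable on tree-automatic structures}


\begin{abstract}
FSO extends first-order logic by existential quantifiers over infinite relations that occur only negatively. By a theorem of Kuske, it is decidable on string-automatic structures. We show that it is undecidable on tree-automatic structures, and already on one fixed structure of this kind, the positive integers with divisibility. The exact complexity, for this structure and uniformly in a tree-automatic presentation, is that of full second-order arithmetic. If all trees of a presentation must live on a fixed regular prefix-closed set $D$ of positions, then FSO is decidable when the levels of $D$ have bounded size, and as hard as second-order arithmetic otherwise.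
\end{abstract}

\section{The question and the answer}

\subsection{Definitions}

A \emph{finite binary tree} over a finite alphabet $\Sigma$ is a map $t$ from a finite nonempty prefix-closed set $\mathrm{dom}(t)\subseteq\{0,1\}^*$ to $\Sigma$. The \emph{leaves} of $t$ are the maximal elements of $\mathrm{dom}(t)$ in the prefix order. A \emph{tree automaton} has a finite state set $Q$, a set $F\subseteq Q$, and a set $\Delta$ of transitions. It accepts $t$ if there is a run $\rho\colon\mathrm{dom}(t)\to Q$ with $\rho(\varepsilon)\in F$ such that, at every node $d$, the tuple consisting of $t(d)$, $\rho(d)$, $\rho(d0)$, $\rho(d1)$ belongs to $\Delta$, where the value at a missing child is read as $\bot$. The sets of trees accepted by tree automata are called \emph{regular}. They are effectively closed under Boolean operations, and emptiness is decidable.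

The \emph{convolution} $t_1\otimes\cdots\otimes t_r$ has domain $\bigcup_i\mathrm{dom}(t_i)$; its label at $d$ is the tuple whose $i$-th entry is $t_i(d)$ if $d\in\mathrm{dom}(t_i)$, and a fresh blank symbol $\square$ otherwise. A structure $\mathfrak A=(A,R_1,\dots,R_k)$ with a finite relational signature is \emph{tree-automatic} if it is isomorphic to a structure whose universe is a regular set of trees and each of whose relations is recognized by a tree automaton reading convolutions. The tuple of automata is a \emph{tree-automatic presentation} of $\mathfrak A$. \emph{String-automatic} structures are defined in the same way, with finite words and synchronous multi-tape word automata.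

Following Kuske, FSO formulas are built from atomic formulas, including atoms $R(x_1,\dots,x_r)$ for relation variables $R$, with $\neg,\wedge,\vee$, first-order quantifiers $\exists x,\forall x$, and one further rule. Call an occurrence of $R$ in $\psi$ \emph{positive} or \emph{negative} according to whether it lies under an even or an odd number of negations in $\psi$ (implications are expanded). If all occurrences of the $r$-ary variable $R$ in $\psi$ are negative, then $\exists^\infty R\,\psi$ is a formula. It holds in $\mathfrak A$ if some \emph{infinite} $R\subseteq A^r$ makes $\psi$ true.

For example, $\exists^\infty R\,\forall x\forall y\,(\neg Rx\vee\neg Ry\vee x=y\vee\varphi(x,y))$ says that there is an infinite set all of whose distinct elements are pairwise related by $\varphi$, a Ramsey quantifier. The polarity condition makes this example typical in one respect: if all occurrences of $R$ in $\psi$ are negative and $\psi$ holds for $R$, then it holds for every infinite subset of $R$. So a formula can forbid things of $R$, but it cannot demand that any particular element belong to $R$.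

Kuske proved that FSO is decidable on string-automatic structures: there is an algorithm that, given a string-automatic presentation and an FSO sentence, decides whether the sentence holds. First-order logic with Ramsey quantifiers, which can be rewritten in FSO, is decidable even on tree-automatic structures, in the same uniform sense. The following question is posed in~\cite{Kartzow}: is FSO decidable on all tree-automatic structures, that is, is there an algorithm that, given a tree-automatic presentation of $\mathfrak A$ and an FSO sentence $\varphi$, decides whether $\mathfrak A\models\varphi$? Or can some undecidable problem be encoded into FSO on tree-automatic structures, so that no such algorithm exists? We show that the second alternative holds.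

\subsection{Results}

Let $\mathfrak M=(\mathbb N_{>0},\mid)$ be the set of positive integers with divisibility.

\begin{theoremA}
The structure $\mathfrak M$ is tree-automatic, and there is a computable map $\sigma\mapsto\Psi_\sigma$ from first-order sentences over one binary relation symbol $E$ to FSO sentences of the form $\neg\exists^\infty R\,\psi_\sigma(R)$, with $R$ unary and negative in $\psi_\sigma$ and $\psi_\sigma$ first-order over $\{\mid,R\}$, such that $\mathfrak M\models\Psi_\sigma$ if and only if $\sigma$ has a finite model. Hence the FSO theory of $\mathfrak M$ is undecidable.
\end{theoremA}

The last sentence follows from Trakhtenbrot's theorem: it is undecidable whether a given first-order sentence over one binary relation symbol has a finite model. In particular, no algorithm decides FSO on tree-automatic structures.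

Let $\mathrm{Th}_2(\mathbb N)$ be the set of true sentences about $(\mathbb N,+,\cdot)$ with quantifiers over numbers and over all subsets of $\mathbb N$. Two problems are \emph{many-one equivalent} if each is reducible to the other by a computable map of instances.

\begin{theoremB}
The FSO theory of $\mathfrak M$, and also the uniform FSO model-checking problem for tree-automatic presentations, are many-one equivalent to $\mathrm{Th}_2(\mathbb N)$.
\end{theoremB}

For $D\subseteq\{0,1\}^*$, a \emph{presentation over $D$} is a tree-automatic presentation in which every tree of the universe has its domain contained in $D$. Let $\mathrm{TA}_D$ be the class of structures that have a presentation over $D$. By \emph{FSO on $\mathrm{TA}_D$} we mean the problem whose instances are a presentation over $D$ and an FSO sentence, and which asks whether the sentence holds in the structure presented. Call $D$ \emph{slender} if $\sup_n|D\cap\{0,1\}^n|<\infty$.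

\begin{theoremC}
Let $D\subseteq\{0,1\}^*$ be regular and prefix-closed. If $D$ is slender, then every presentation over $D$ can be effectively transformed into a string-automatic one, so FSO is decidable on $\mathrm{TA}_D$ by Kuske's theorem. Otherwise $\mathfrak M\in\mathrm{TA}_D$, and FSO on $\mathrm{TA}_D$ is many-one equivalent to $\mathrm{Th}_2(\mathbb N)$.
\end{theoremC}

Words are, in effect, trees over the slender set $0^*$. The set $1^*0^*$, with $n+1$ positions on level $n$, is already on the other side.

\subsection{The idea on two vertices and one arc}\label{sec:idea}

Write $v_p(x)$ for the exponent of the prime $p$ in $x$, and $\mathrm{supp}(x)$ for the set of prime divisors of $x$. First-order quantification over $\mathfrak M$ is quantification over finite sets of primes with positive multiplicities. If the multiplicities of different primes could be compared, then every number with distinct multiplicities would be a linear order on its support, and two linear orders suffice to code a digraph. But divisibility compares exponents only at one and the same prime.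

An infinite set $R$ can supply the missing comparison. Suppose $R$ is the set of the numbers
\[
r_j=(p_0p_1\cdots p_j)^{j+1}\qquad(j\ge0),
\]
where $p_0<p_1<\cdots$ are the primes. Read $R$ as a clock, and say that the prime $p$ of $y$ is \emph{passed} at $r_j$ if $v_p(y)\le v_p(r_j)$. Take $y_1=2^4\cdot5^5\cdot3^6$. Nothing is passed at $r_0,r_1,r_2$; then $2$ is passed at $r_3=210^4$, then $5$ at $r_4$, then $3$ at $r_5$. So $y_1$ denotes the order $2\prec_15\prec_13$. In the same way $y_2=2^4\cdot3^5\cdot5^6$ denotes $2\prec_23\prec_25$. Now declare $2,3$ to be vertices and $5$ to be an arc. The source of the arc is the last vertex before it in $\prec_1$, which is $2$; its target is the last vertex before it in $\prec_2$, which is $3$. So $y_1,y_2$ together with $v=6$, which marks the vertices, code the digraph with vertices $2,3$ and the single arc $2\to3$.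

Here ``$p$ is passed before $q$'' is the statement that \emph{some} $r\in R$ has passed $p$ and not $q$; it uses $R$ positively. And since the order is linear, ``$p$ is \emph{not} passed before $q$'' means $p=q$ or ``$q$ is passed before $p$'', which is positive again. So every first-order statement about the coded digraph can be written with $R$ positive. What FSO offers for positive $R$ is the dual quantifier $\neg\exists^\infty R\,\neg$, ``for all infinite $R$''. This is what we need, because the shape of $R$ can be prescribed negatively: by a formula with $R$ negative we restrict attention to sets $R$ that look like the clock above. Such a restriction leaves the speed of the clock open. For the clock $s_j=(p_0\cdots p_{j+2})^{10(j+1)}$, all primes of $y_1$ are passed at once, at $s_0=30^{10}$. But $y'_1=2^{20}\cdot5^{30}\cdot3^{40}$ does for this clock what $y_1$ did for the first. Thus the numbers coding a digraph must be chosen after $R$, and the order of quantifiers ``for all $R$ there are $y_1,y_2,v$'' gives exactly this.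

\section{Divisibility on a comb}\label{sec:comb}

Write $\mathrm{Pref}(X)$ for the set of prefixes of words in $X$. We code $n$ by an unlabeled tree that has, for every $i$, a path of length $v_{p_i}(n)$ attached at the node $1^i$ (Figure~\ref{fig:comb}). The next lemma isolates what is needed of these paths; Section~\ref{sec:shapes} uses it for other paths.

\begin{lemma}\label{lem:comb}
Let $u$ and $\ell(i,k)$, for $i\ge0$ and $k\ge1$, be words over $\{0,1\}$ such that
\begin{enumerate}
\item[(a)] $u$ is a proper prefix of every $\ell(i,k)$;
\item[(b)] $\ell(i,k)$ is a prefix of $\ell(j,l)$ if and only if $i=j$ and $k\le l$;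
\item[(c)] the set $L$ of all words $\ell(i,k)$ is regular.
\end{enumerate}
Then $\mathfrak M$ has a tree-automatic presentation in which all tree domains are contained in $\mathrm{Pref}(L)$.
\end{lemma}

\begin{proof}
Code $n$ by the tree with all labels equal to a letter $\alpha$ and with domain
\[
T_n=\mathrm{Pref}\bigl(\{u\}\cup\{\ell(i,v_{p_i}(n)):v_{p_i}(n)\ge1\}\bigr).
\]
We identify this tree with its domain. By (a), no $\ell(i,k)$ is a prefix of $u$. So by (b), for all $i\ge0$ and $k\ge1$,
\begin{equation}\label{eq:comb}
\ell(i,k)\in T_n\iff k\le v_{p_i}(n)\iff p_i^k\mid n .
\end{equation}

\emph{Relation.} We have $m\mid n$ if and only if $T_m\subseteq T_n$. If $m\mid n$, then every $\ell(i,v_{p_i}(m))$ with $v_{p_i}(m)\ge1$ lies in $T_n$ by~\eqref{eq:comb}, so $T_m\subseteq T_n$. Conversely, if $T_m\subseteq T_n$, then $p_i^k\mid m$ implies $p_i^k\mid n$ for all $i$ and $k\ge1$, by~\eqref{eq:comb}. In particular, $n\mapsto T_n$ is injective. An automaton reading a convolution of two coding trees verifies $T_m\subseteq T_n$ by checking that no node carries the label $(\alpha,\square)$. That both trees are coding trees can be checked in addition, by the next paragraph.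

\emph{Universe.} We claim that the trees $T_n$ are $\mathrm{Pref}(\{u\})=T_1$ and the finite trees all of whose leaves lie in $L$. For $n\ne1$ the words $\ell(i,v_{p_i}(n))$ used in $T_n$ are pairwise incomparable by (b) and extend $u$, so they are the leaves of $T_n$. Conversely, let all leaves of a finite tree lie in $L$. Two distinct leaves are incomparable, so by (b) there is, for each $i$, at most one leaf of the form $\ell(i,k_i)$. A tree is the set of prefixes of its leaves, and $u$ is a prefix of each leaf, so the tree is $T_n$ for the product $n$ of the corresponding powers $p_i^{k_i}$. This set of trees is regular: the state at a node $d$ is the state that a complete deterministic automaton for $L$ reaches on $d$, and it has to be accepting at the leaves; the single tree $\mathrm{Pref}(\{u\})$ is added.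
\end{proof}

For $u=\varepsilon$ and $\ell(i,k)=1^i0^k$, conditions (a)--(c) are immediate, with $L=1^*0^+$. So $\mathfrak M$ is tree-automatic.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small},scale=0.9]
\draw (0,0)--(1.8,-0.4)--(3.6,-0.8);
\draw (0,0)--(0,-1)--(0,-2);
\draw[dashed] (1.8,-0.4)--(1.8,-1.4);
\draw (3.6,-0.8)--(3.6,-1.8);
\foreach \x/\y in {0/0,1.8/-0.4,3.6/-0.8,0/-1,0/-2,1.8/-1.4,3.6/-1.8}
  \fill (\x,\y) circle (1.8pt);
\node[above] at (0,0) {$\varepsilon$};
\node[above] at (1.8,-0.4) {$1$};
\node[above] at (3.6,-0.8) {$11$};
\node[left] at (0,-1) {$0$};
\node[left] at (0,-2) {$00$};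
\node[right] at (1.8,-1.4) {$10$};
\node[right] at (3.6,-1.8) {$110$};
\end{tikzpicture}
\caption{The domain coding $60=2^2\cdot3\cdot5$, for the paths $1^i0^k$. The path below $1^i$ has length $v_{p_i}(60)$, where $p_0=2$, $p_1=3$, $p_2=5$. Deleting the node $10$ (dashed edge) gives the domain coding $20$, a divisor of $60$.}
\label{fig:comb}
\end{figure}

\section{Ladders}\label{sec:ladders}

Equality ($x\mid y\wedge y\mid x$), the number $1$ (the least element), and the set of primes (the minimal elements different from $1$) are first-order definable in $\mathfrak M$. So are the following relations.
\begin{itemize}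
\item $\mathrm{PP}(p,q)$: the number $p$ is prime and $q$ is a power of $p$ (possibly $1$), that is, every prime dividing $q$ equals $p$.
\item $\mathrm{Leq}(p,x,y):=\forall q\,(\mathrm{PP}(p,q)\wedge q\mid x\to q\mid y)$. For $p$ prime it says $v_p(x)\le v_p(y)$.
\item $\mathrm{Sub}(x,y)$: $\mathrm{supp}(x)\subseteq\mathrm{supp}(y)$, that is, every prime dividing $x$ divides $y$.
\item $x\ll y$: $\mathrm{supp}(x)\subsetneq\mathrm{supp}(y)$, and $v_p(x)<v_p(y)$ for all $p\in\mathrm{supp}(x)$.
\end{itemize}
We also use set notation for supports, such as $p\in\mathrm{supp}(y)$ or $\mathrm{supp}(y_1)=\mathrm{supp}(y_2)$, inside formulas. Let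
\[
\mathrm{Chain}(R):=\forall x\forall y\,(\neg Rx\vee\neg Ry\vee x=y\vee x\ll y\vee y\ll x),
\]
in which $R$ is negative. A \emph{ladder} is an infinite set $R\subseteq\mathbb N_{>0}$ satisfying $\mathrm{Chain}(R)$.

The relation $\ll$ is irreflexive and transitive, and $x\ll y$ implies that $x$ is a proper divisor of $y$. So a ladder is linearly ordered by $\ll$, each element has finitely many predecessors, and the ladder can be listed as $r_0\ll r_1\ll r_2\ll\cdots$. Supports grow strictly, hence $|\mathrm{supp}(r_i)|\ge i$. For every $m$ there is a ladder all of whose members have support containing $\mathrm{supp}(m)$: let $q_0<q_1<\cdots$ be the primes not dividing $m$ and put $r_i=(m\,q_0\cdots q_i)^{i+1}$. The exponent of $r_i$ is $v_p(m)(i+1)$ at a prime $p$ of $m$ and $i+1$ at $q_0,\dots,q_i$, so $r_i\ll r_{i+1}$.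

For $r\in R$ let
\[
U_r(y)=\{p\in\mathrm{supp}(y):v_p(y)\le v_p(r)\}
\]
be the set of primes of $y$ that are passed at $r$. If $r\ll s$, then $v_p(r)\le v_p(s)$ for every prime $p$, so $U_r(y)\subseteq U_s(y)$. Thus for a ladder $R$ the sets $U_r(y)$, $r\in R$, form a chain under inclusion. For $p,q\in\mathrm{supp}(y)$ put
\begin{align*}
\mathrm{Less}_y(p,q)&:=\exists r\,(Rr\wedge\mathrm{Leq}(p,y,r)\wedge\neg\mathrm{Leq}(q,y,r)),\\
\mathrm{Lin}(y)&:=\forall p,q\in\mathrm{supp}(y)\;(p=q\vee\mathrm{Less}_y(p,q)\vee\mathrm{Less}_y(q,p)).
\end{align*}
Both formulas have $R$ as a free variable, which the notation suppresses, and in both $R$ is positive. The formula $\mathrm{Less}_y(p,q)$ says that $p\in U_r(y)$ and $q\notin U_r(y)$ for some $r\in R$.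

\begin{lemma}\label{lem:linear}
If $R$ is a ladder and $\mathrm{Lin}(y)$ holds, then $\mathrm{Less}_y$ is a strict linear order on $\mathrm{supp}(y)$. Hence, for $p,q\in\mathrm{supp}(y)$, the formula $\neg\mathrm{Less}_y(p,q)$ is equivalent to the formula $p=q\vee\mathrm{Less}_y(q,p)$, in which $R$ is positive.
\end{lemma}

\begin{proof}
Irreflexivity is clear, and totality is $\mathrm{Lin}(y)$. Witnesses $r$ and $r'$ for $\mathrm{Less}_y(p,q)$ and $\mathrm{Less}_y(q,p)$ would satisfy $p\in U_r(y)\setminus U_{r'}(y)$ and $q\in U_{r'}(y)\setminus U_r(y)$, but the two sets are comparable; so $\mathrm{Less}_y$ is asymmetric. For transitivity, let $p\in U_r(y)\not\ni q$ and $q\in U_{r'}(y)\not\ni t$. As $q\in U_{r'}(y)\setminus U_r(y)$, comparability gives $U_r(y)\subseteq U_{r'}(y)$. So $p\in U_{r'}(y)\not\ni t$, and $r'$ witnesses $\mathrm{Less}_y(p,t)$.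
\end{proof}

Conversely, every order on a set of primes within reach of the ladder is denoted by some number.

\begin{lemma}\label{lem:realize}
Let $R=\{r_0\ll r_1\ll\cdots\}$ be a ladder, let $P$ be a set of primes with $P\subseteq\mathrm{supp}(r_i)$ for some $i$, and let $<$ be a strict linear order on $P$. Then there is $y$ with $\mathrm{supp}(y)=P$ for which $\mathrm{Lin}(y)$ holds and $\mathrm{Less}_y$ is $<$.
\end{lemma}

\begin{proof}
Let $P=\{a_1<\cdots<a_n\}$, and let $y$ have the exponents $v_{a_k}(y)=v_{a_k}(r_{i+k})\ge1$ and no other prime divisors. Fix $k$. As $j$ grows, $v_{a_k}(r_j)$ is $0$ as long as $a_k\notin\mathrm{supp}(r_j)$ and increases strictly from then on, and it is positive at $j=i$. Hence $v_{a_k}(r_{i+k})\le v_{a_k}(r_j)$ if and only if $j\ge i+k$; that is, $a_k$ is passed exactly at the $r_j$ with $j\ge i+k$. So $\mathrm{Less}_y(a_k,a_l)$ holds if and only if some $j$ satisfies $i+k\le j<i+l$, if and only if $k<l$. In particular, $\mathrm{Lin}(y)$ holds.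
\end{proof}

\section{Finite digraphs}\label{sec:digraphs}

\subsection{Two linear orders code a digraph}

Let $P$ be a finite set with strict linear orders $\prec_1,\prec_2$, and let $\emptyset\ne V\subseteq P$. The elements of $V$ are vertices, and those of $P\setminus V$ serve as arcs. For $a\in V$ and $e\in P\setminus V$, let $\mathrm{Own}_i(a,e)$ say that $a$ is the $\prec_i$-last vertex that precedes $e$ in $\prec_i$. The coded relation is
\[
E(a,b):\iff\exists e\in P\setminus V\;\bigl(\mathrm{Own}_1(a,e)\wedge\mathrm{Own}_2(b,e)\bigr)\qquad(a,b\in V).
\]
Every $E\subseteq V^2$ is obtained in this way on every finite $P\supseteq V$ with $|P\setminus V|=|E|$. To see this, identify $P\setminus V$ with $E$, let $\prec_1$ list the vertices, each immediately followed by the arcs of which it is the source, and let $\prec_2$ list the vertices, each immediately followed by the arcs of which it is the target. Then $\mathrm{Own}_1(a,e)$ says that $a$ is the source of $e$, and $\mathrm{Own}_2(b,e)$ that $b$ is its target.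

A sentence about the digraph uses $E$ and $\neg E$, so we need both without negating $\prec_1$ or $\prec_2$. Since the orders are linear and $a,c\in V$ differ from $e\notin V$,
\begin{align*}
\mathrm{Own}_i(a,e)&\iff a\prec_ie\;\wedge\;\forall c\in V\setminus\{a\}\;(c\prec_ia\vee e\prec_ic),\\
\neg\mathrm{Own}_i(a,e)&\iff e\prec_ia\;\vee\;\exists c\in V\setminus\{a\}\;(a\prec_ic\wedge c\prec_ie).
\end{align*}
Moreover, $\neg E(a,b)$ is $\forall e\in P\setminus V\,(\neg\mathrm{Own}_1(a,e)\vee\neg\mathrm{Own}_2(b,e))$. So both $E(a,b)$ and $\neg E(a,b)$ are written with $\prec_1,\prec_2$ occurring only positively.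

\subsection{Expressing the existence of a finite model}

For use in Section~\ref{sec:so} we allow unary predicates whose interpretation is prescribed by parameters. Let $\sigma$ be a first-order sentence over $\{E,A_1,\dots,A_k\}$, with $E$ binary, $A_i$ unary, and $k\ge0$, in negation normal form. Put
\[
\theta_\sigma(\bar x,R):=\exists y_1\exists y_2\exists v\Bigl[\begin{aligned}[t]
&\mathrm{supp}(y_1)=\mathrm{supp}(y_2)\wedge\mathrm{Sub}(v,y_1)\wedge v\ne1\wedge\textstyle\bigwedge_i\mathrm{Sub}(x_i,v)\\
&\wedge\mathrm{Lin}(y_1)\wedge\mathrm{Lin}(y_2)\wedge\sigma^\circ\Bigr].\end{aligned}
\]
Here $\sigma^\circ$ arises from $\sigma$ as follows. Quantifiers are relativized to the primes dividing $v$; the atom $A_i(p)$ becomes $p\mid x_i$; equalities are unchanged; and the literals $E(a,b)$ and $\neg E(a,b)$ become the two formulas above, with $P=\mathrm{supp}(y_1)$, $V=\mathrm{supp}(v)$, and $\mathrm{Less}_{y_i}$ in place of $\prec_i$. Thus $\theta_\sigma$ is first-order, and $R$ occurs in it only positively. Now let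
\[
\mathrm{Sat}_\sigma(\bar x):=\neg\exists^\infty R\Bigl[\mathrm{Chain}(R)\wedge\forall r\bigl(\neg Rr\vee\textstyle\bigwedge_i\mathrm{Sub}(x_i,r)\bigr)\wedge\neg\theta_\sigma(\bar x,R)\Bigr].
\]
It says that $\theta_\sigma$ holds for every ladder whose members are divisible by all primes of the parameters. All occurrences of $R$ inside the brackets are negative, so this is an FSO formula. It has no free relation variable.

\begin{lemma}\label{lem:sat}
We have $\mathfrak M\models\mathrm{Sat}_\sigma(\bar x)$ if and only if there are a finite nonempty set $V\supseteq\bigcup_i\mathrm{supp}(x_i)$ of primes and a relation $E\subseteq V^2$ such that $(V,E,\mathrm{supp}(x_1),\dots,\mathrm{supp}(x_k))\models\sigma$.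
\end{lemma}

\begin{proof}
Let $A=\bigcup_i\mathrm{supp}(x_i)$.

($\Leftarrow$) Let $R$ be any ladder all of whose members have support containing $A$. Since supports grow along $R$, there is $r\in R$ with $|\mathrm{supp}(r)|\ge|V|+|E|$. As $A\subseteq\mathrm{supp}(r)$, there is an injection of $V$ into $\mathrm{supp}(r)$ that fixes $A$ pointwise. Let $V'$ be its image and $E'$ the image of $E$; then $(V',E')$ with the predicates $\mathrm{supp}(x_i)$ again satisfies $\sigma$. Choose $P$ with $V'\subseteq P\subseteq\mathrm{supp}(r)$ and $|P\setminus V'|=|E|$, and linear orders $\prec_1,\prec_2$ on $P$ that code $E'$. By Lemma~\ref{lem:realize} there are $y_1,y_2$ with support $P$ such that $\mathrm{Lin}(y_i)$ holds and $\mathrm{Less}_{y_i}$ is $\prec_i$. With $v=\prod_{p\in V'}p$, the numbers $y_1,y_2,v$ witness $\theta_\sigma(\bar x,R)$. So no infinite $R$ satisfies the formula in brackets.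

($\Rightarrow$) By Section~\ref{sec:ladders} there is a ladder $R$ all of whose members have support containing $A$. As $\mathrm{Sat}_\sigma(\bar x)$ holds, $\theta_\sigma(\bar x,R)$ holds; let $y_1,y_2,v$ be witnesses. By Lemma~\ref{lem:linear}, $\mathrm{Less}_{y_1}$ and $\mathrm{Less}_{y_2}$ are strict linear orders on $P=\mathrm{supp}(y_1)=\mathrm{supp}(y_2)$. Hence the formulas substituted for $E$ and $\neg E$ are complementary on $V=\mathrm{supp}(v)$, and $\sigma^\circ$ says that the digraph coded on $V$, with the predicates $\mathrm{supp}(x_i)\subseteq V$, satisfies $\sigma$. The set $V$ is nonempty because $v\ne1$.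
\end{proof}

\begin{proof}[Proof of Theorem A]
By Section~\ref{sec:comb}, $\mathfrak M$ is tree-automatic. Bring $\sigma$ into negation normal form and let $\Psi_\sigma:=\mathrm{Sat}_\sigma$ with $k=0$. By Lemma~\ref{lem:sat}, $\mathfrak M\models\Psi_\sigma$ if and only if $\sigma$ has a model whose universe is a finite nonempty set of primes, that is, if and only if $\sigma$ has a finite model. Trakhtenbrot's theorem gives the undecidability.
\end{proof}

\begin{remark}
The strict growth of supports along a ladder plays no role in Lemmas~\ref{lem:linear} and~\ref{lem:realize}. It is used once, to find $r$ in the direction ($\Leftarrow$) of Lemma~\ref{lem:sat}, and it cannot be dropped there. Suppose that $\ll$ required only $\mathrm{supp}(x)\subseteq\mathrm{supp}(y)$ besides the growth of exponents. Then $R=\{2,4,8,\dots\}$ would satisfy $\mathrm{Chain}$. For this $R$ an odd prime of $y$ lies in no $U_r(y)$, so two odd primes of $y$ are never separated, and $\mathrm{Lin}(y)$ forces $|\mathrm{supp}(y)|\le2$. So for $k=0$, if $\sigma$ has finite models but all its models have at least three elements, then $\theta_\sigma$ fails for this $R$, and $\mathrm{Sat}_\sigma$ would be false. The clause $\mathrm{Sub}(x_i,r)$ has the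 same purpose: if the members of a ladder are coprime to $x_i$, then the primes of $x_i$ are never passed, and at most one of them can divide a number $y$ with $\mathrm{Lin}(y)$.
\end{remark}

\begin{remark}
The relation $v_p(y)<v_q(y)$ between $p$, $q$ and $y$ is not first-order definable in $\mathfrak M$, so the help of $R$ is needed. Indeed, every linear order on a finite set of primes is the order of the exponents of some $y$ with that support. If a first-order formula defined $v_p(y)<v_q(y)$, we could put it in place of $\mathrm{Less}_y(p,q)$ in $\theta_\sigma$ with $k=0$, and the resulting first-order sentence would hold in $\mathfrak M$ if and only if $\sigma$ has a finite model. But the first-order theory of a tree-automatic structure is decidable.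
\end{remark}

\section{Second-order arithmetic}\label{sec:so}

We prove Theorem B. Since $\mathfrak M$ has a fixed presentation, its FSO theory reduces to the uniform problem. It remains to reduce the uniform problem to $\mathrm{Th}_2(\mathbb N)$, and $\mathrm{Th}_2(\mathbb N)$ to the FSO theory of $\mathfrak M$.

\subsection{Upper bound}

Whether a tuple of automata is a presentation is decidable: the universe has to be nonempty, and the relation automata may accept only convolutions of tuples from the universe. Inputs that are not presentations are mapped to a false sentence. Given a presentation, code trees and tuples of trees by natural numbers. The universe $A$ and the relations become decidable sets, with decision procedures computed from the presentation, so arithmetical formulas defining them can be computed. First-order quantifiers are relativized to $A$. An infinite relation $R\subseteq A^r$ becomes a set $X$ of codes of $r$-tuples from $A$ with $\forall n\exists m>n\;m\in X$. This translates FSO sentences into sentences of second-order arithmetic.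

\subsection{Numbers as sizes of supports}

Let $x\in\mathbb N_{>0}$ represent $\omega(x):=|\mathrm{supp}(x)|$. Every natural number is represented. The parameters in Lemma~\ref{lem:sat} let us compare sizes of supports through a digraph on a finite superset.

\emph{Equality.} Let $\mathrm{Eq}(x,y)$ be $\mathrm{Sat}_\sigma(x,y)$, where $\sigma$ says that every element of $A_1$ has exactly one $E$-successor in $A_2$, and every element of $A_2$ has exactly one $E$-predecessor in $A_1$. This says that $E\cap(A_1\times A_2)$ is the graph of a bijection from $A_1$ onto $A_2$. Any bijection from $\mathrm{supp}(x)$ onto $\mathrm{supp}(y)$ provides such an $E$ on $V=\mathrm{supp}(x)\cup\mathrm{supp}(y)\cup\{2\}$, also if the supports overlap. So by Lemma~\ref{lem:sat}, $\mathrm{Eq}(x,y)$ defines $\omega(x)=\omega(y)$.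

\emph{Addition.} The formula
\[
\mathrm{Add}(x,y,z):=\exists u\exists w\,\bigl(\mathrm{Eq}(x,u)\wedge\mathrm{Eq}(y,w)\wedge\mathrm{supp}(u)\cap\mathrm{supp}(w)=\emptyset\wedge\mathrm{supp}(z)=\mathrm{supp}(u)\cup\mathrm{supp}(w)\bigr)
\]
defines $\omega(x)+\omega(y)=\omega(z)$.

\emph{Multiplication.} Let $\tau$ say that each $c\in A_3$ has exactly one $E$-predecessor in $A_1$ and exactly one in $A_2$, and that for all $a\in A_1$ and $b\in A_2$ there is exactly one $c\in A_3$ with $E(a,c)\wedge E(b,c)$. Put
\[
\mathrm{Mul}(x,y,z):=\exists x'\exists y'\,\bigl(\mathrm{Eq}(x,x')\wedge\mathrm{Eq}(y,y')\wedge\mathrm{supp}(x')\cap\mathrm{supp}(y')=\emptyset\wedge\mathrm{Sat}_\tau(x',y',z)\bigr).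
\]
This defines $\omega(x)\,\omega(y)=\omega(z)$. If $\tau$ holds, then sending $c$ to its predecessors in $A_1$ and in $A_2$ is a bijection $A_3\to A_1\times A_2$. Conversely, given disjoint $A_1,A_2$ and a bijection $f\colon A_3\to A_1\times A_2$, let $E$ consist of the pairs $(a,c)$ and $(b,c)$ with $f(c)=(a,b)$, on the vertex set $V=A_1\cup A_2\cup A_3\cup\{2\}$. Since $A_1$ and $A_2$ are disjoint, the only predecessor of $c$ in $A_1$ is $a$ and the only one in $A_2$ is $b$, so $\tau$ holds.

Using $\mathrm{Eq},\mathrm{Add},\mathrm{Mul}$ for equality, sum, and product, every arithmetical formula $\varphi(\bar n)$ is translated into an FSO formula $\hat\varphi(\bar x)$ such that $\mathfrak M\models\hat\varphi(\bar x)$ if and only if $\mathbb N\models\varphi(\omega(\bar x))$. The formulas $\hat\varphi$ have no free relation variables, so they may be used under any number of negations. Their bound relation variables are always chosen different from the relation variables of the context.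

\subsection{Sets as infinite coherent families}

How can an infinite $R$, used negatively, carry a set $T\subseteq\mathbb N$? Since every infinite subset of $R$ satisfies the same conditions, $T$ must be recoverable from every infinite subset of $R$. Initial segments of the characteristic sequence of $T$ have this property.

Let $m\in\mathbb N$ code the binary string obtained from the binary expansion of $m+1$ by deleting the leading $1$; this is a bijection from $\mathbb N$ onto $\{0,1\}^*$. For $c\in\{0,1\}$ let $\mathrm{Bit}_c(m,n)$ be an arithmetical formula saying that the string coded by $m$ has an $n$-th letter, counted from $0$, and that this letter is $c$. Let $\mathrm{Comp}(m,m')$ say that there are no $n$ and $c\in\{0,1\}$ with $\mathrm{Bit}_c(m,n)\wedge\mathrm{Bit}_{1-c}(m',n)$. Put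
\[
\mathrm{Coh}(R):=\forall x\forall y\,\bigl(\neg Rx\vee\neg Ry\vee x=y\vee(\neg\mathrm{Eq}(x,y)\wedge\widehat{\mathrm{Comp}}(x,y))\bigr),
\]
in which $R$ is negative. Call $R$ \emph{coherent} if $\mathrm{Coh}(R)$ holds.

Let $R$ be infinite and coherent. Distinct elements of $R$ represent distinct numbers, hence code distinct strings. There are finitely many strings of each length, so the lengths are unbounded. The strings are pairwise compatible. So there is exactly one set $T_R\subseteq\mathbb N$ whose characteristic sequence extends all of them, and
\begin{equation}\label{eq:member}
\omega(z)\in T_R\iff\exists x\,\bigl(Rx\wedge\widehat{\mathrm{Bit}_1}(x,z)\bigr)\iff\forall x\,\bigl(\neg Rx\vee\neg\widehat{\mathrm{Bit}_0}(x,z)\bigr).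
\end{equation}
Indeed, some string in the family is longer than $\omega(z)$, and all strings that reach position $\omega(z)$ have the same letter there. Conversely, every $T\subseteq\mathbb N$ is $T_R$ for some infinite coherent $R$: for each length $\ell$ take one $x$ such that $\omega(x)$ codes the initial segment of length $\ell$ of the characteristic sequence of $T$.

By~\eqref{eq:member}, membership in $T_R$ can be expressed both with $R$ positive and with $R$ negative. It remains to choose the right version at each occurrence.

\subsection{The translation}

Let $\varphi$ be a formula of second-order arithmetic, built from arithmetical atoms and atoms $n\in T$ with $\neg,\wedge,\vee$, $\exists n$, $\exists T$, where bound set variables are distinct from each other and from the free ones. For an assignment $\epsilon$ of signs $+,-$ to its set variables, let $-\epsilon$ be the opposite assignment, and define $\varphi^\epsilon$ by the following rules.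
\begin{itemize}
\item Arithmetical atoms are translated by $\hat{\ }$, number variables becoming first-order variables.
\item $(n\in T)^\epsilon$ is the first formula on the right of~\eqref{eq:member}, with $R_T$ for $R$ and the variable of $n$ for $z$, if $\epsilon(T)=+$. It is the second one if $\epsilon(T)=-$.
\item $(\neg\varphi)^\epsilon=\neg\,\varphi^{-\epsilon}$, and $\wedge$, $\vee$, $\exists n$ commute with the translation.
\item $(\exists T\,\varphi)^\epsilon=\exists^\infty R_T\,\bigl(\mathrm{Coh}(R_T)\wedge\varphi^{\epsilon[T\mapsto-]}\bigr)$.
\end{itemize}

\begin{lemma}\label{lem:translation}
For every $\epsilon$, $\varphi^\epsilon$ is an FSO formula in which each free $R_T$ occurs only positively if $\epsilon(T)=+$ and only negatively if $\epsilon(T)=-$. If infinite coherent sets are assigned to the free variables $R_T$, then $\varphi^\epsilon$ holds in $\mathfrak M$ at $\bar z$ if and only if $\varphi$ holds in $\mathbb N$ for the numbers $\omega(\bar z)$ and the sets $T_{R_T}$.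
\end{lemma}

\begin{proof}
Both claims are proved together by induction on $\varphi$, for all $\epsilon$. Atoms are covered by~\eqref{eq:member} and the properties of $\hat{\ }$. For $\neg\varphi$, each $R_T$ has polarity $-\epsilon(T)$ in $\varphi^{-\epsilon}$, hence $\epsilon(T)$ after the negation. The cases $\wedge,\vee$ are immediate, and the case $\exists n$ holds because $\omega$ is onto $\mathbb N$. For $\exists T\,\varphi$, the variable $R_T$ is negative in $\mathrm{Coh}(R_T)$ and, by induction, in $\varphi^{\epsilon[T\mapsto-]}$, so the quantifier $\exists^\infty R_T$ is allowed; the polarities of the other variables are unchanged. Since the sets $T_R$ for infinite coherent $R$ are exactly the subsets of $\mathbb N$, the truth values agree.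
\end{proof}

\begin{proof}[Proof of Theorem B]
For a sentence $\varphi$ of second-order arithmetic, written without universal quantifiers, Lemma~\ref{lem:translation} gives an FSO sentence, computed from $\varphi$, that holds in $\mathfrak M$ if and only if $\varphi\in\mathrm{Th}_2(\mathbb N)$. Together with the upper bound this proves the theorem.
\end{proof}

\section{Tree shapes}\label{sec:shapes}

We prove Theorem C. We may assume $D\ne\emptyset$, since otherwise there are no trees over $D$. Let $B$ be a partial deterministic automaton for $D$ with transition function $\delta$, in which every state is accessible and co-accessible. Since $D$ is prefix-closed, all states are accepting: if $d$ leads to the state $q$ and $dz\in D$, then $d\in D$. So for $d\in D$ leading to $q$ and a letter $c$, we have $dc\in D$ if and only if $\delta(q,c)$ is defined. Let $m$ be the number of states.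

\subsection{Slender shapes: levels as letters}

The levels of $D$ have bounded size, so a whole level of a tree can be read as one letter. Let $|D\cap\{0,1\}^n|\le k$ for all $n$. List $D\cap\{0,1\}^n$ lexicographically as $d_n^1,\dots,d_n^{k_n}$, and let $s_n$ be the vector of the states of $B$ reached by these words. There are only finitely many vectors of length at most $k$. The vector $s_n=(q_1,\dots,q_{k_n})$ determines $s_{n+1}$ and the parent--child relation between levels $n$ and $n+1$: list the defined values $\delta(q_i,c)$ in the lexicographic order of $(i,c)$.

Encode a tree $t$ of height $h$ with $\mathrm{dom}(t)\subseteq D$ by the word $\alpha_0\cdots\alpha_h$, where $\alpha_n\in(\Sigma\cup\{\square\})^k$ has $i$-th entry $t(d_n^i)$ if $i\le k_n$ and $d_n^i\in\mathrm{dom}(t)$, and $\square$ otherwise. This encoding is injective, and the letter $\square^k$ does not occur in codes.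

\emph{Regularity is preserved.} Let a tree automaton be given. A nondeterministic word automaton recognizes the codes of the accepted trees with domain contained in $D$ as follows. After reading $\alpha_n$ it remembers $s_n$, the letter $\alpha_n$, and a guessed state of the tree automaton for every $i$ with $d_n^i\in\mathrm{dom}(t)$. At the start it checks that $\alpha_0$ contains the root and that the guessed root state is in $F$. At each step it checks that only the first $k_n$ entries of $\alpha_n$ are nonblank and that $\alpha_n\ne\square^k$. When it reads $\alpha_{n+1}$, it checks that every node present on level $n+1$ has its parent present on level $n$, and that the transition at each node present on level $n$ belongs to $\Delta$, missing children being read as $\bot$. At the end of the word, the transitions on the last level are checked with all children missing.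

\emph{Convolutions.} The code of $t_1\otimes\cdots\otimes t_r$ arises from the convolution of the codes of $t_1,\dots,t_r$ by a letter-to-letter renaming: the padding symbol for words is read as $\square^k$, each letter is rearranged from $r$ vectors of length $k$ to $k$ vectors of length $r$, and a vector of $r$ blanks is identified with $\square$. So the set of convolutions of codes belonging to a given relation is the inverse image, under this renaming, of a regular set, intersected with the regular set of convolutions of codes of trees in the universe.

Hence every presentation over $D$ is effectively transformed into a string-automatic one, and Kuske's theorem gives the decidability of FSO on $\mathrm{TA}_D$.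

\subsection{Non-slender shapes contain a comb}

Now let $D$ be not slender. We look in $B$ for a cycle, which will be the spine of a comb, with an exit to infinitely many words, in which the teeth will be found. Call a state of $B$ \emph{big} if infinitely many words are readable from it. A word of length at least $m$ readable from a state passes through a state twice, and the cycle so found can be repeated. Hence from a state that is not big only words of length less than $m$ are readable.

\begin{lemma}\label{lem:branch}
There are a state $p$ on a cycle whose label $v\ne\varepsilon$ begins with a letter $a$, and a letter $b\ne a$, such that $\delta(p,b)$ is defined and big.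
\end{lemma}

\begin{proof}
Suppose not. Let $p$ be a state on a cycle, fix such a cycle, and count the words of length $n$ readable from $p$. One of them follows the cycle (repeatedly) throughout. Any other follows it for some $j<n$ steps and then leaves it. The state where it leaves also lies on this cycle, so by assumption the state it enters is not big. The remaining $n-j-1$ letters are therefore fewer than $m$. This leaves at most $m$ values of $j$, and for each of them at most $2^{m-1}$ words. So at most $1+m2^{m-1}$ words of length $n$ are readable from $p$.

A word of $D$ of length at least $m$ visits $m+1$ states with its first $m$ letters, so some prefix of length less than $m$ leads to a state on a cycle. There are fewer than $2^m$ words of length less than $m$. Hence each level $n\ge m$ of $D$ has at most $2^m(1+m2^{m-1})$ words, and each level $n<m$ has at most $2^m$. So $D$ is slender, a contradiction.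
\end{proof}

\begin{proof}[Proof of Theorem C, non-slender case]
Take $p,v,a,b$ from Lemma~\ref{lem:branch}. Let $u$ lead from the initial state to $p$. Since $\delta(p,b)$ is big, a word of length at least $m$ is readable from it, so some word $w$ leads from it to a state on a cycle, with label $x\ne\varepsilon$. All states of $B$ are accepting, so $\mathrm{Pref}(uv^*bwx^*)\subseteq D$. Put
\[
\ell(i,k)=u\,v^i\,b\,w\,x^{k-1}\qquad(i\ge0,\ k\ge1).
\]
We check the hypotheses of Lemma~\ref{lem:comb}. Condition (a) holds because of the letter $b$. The set $L=uv^*bwx^*$ is regular, which is (c). As to (b), for $i<j$ the words $\ell(i,k)$ and $\ell(j,l)$ begin with $uv^ib$ and $uv^ia$, respectively, because $v$ begins with $a$; so they are incomparable. For $i=j$ they are ordered by the exponent of $x\ne\varepsilon$. By Lemma~\ref{lem:comb}, $\mathfrak M\in\mathrm{TA}_D$.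

By Theorem B, $\mathrm{Th}_2(\mathbb N)$ reduces to the FSO theory of $\mathfrak M$, hence to FSO on $\mathrm{TA}_D$, using this fixed presentation over $D$. Conversely, whether all trees of the universe of a given presentation have domain contained in $D$ is decidable, so the upper bound in Theorem B applies to FSO on $\mathrm{TA}_D$ as well.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Kartzow}
Alexander Kartzow, ``First-Order Model Checking on Generalisations of Pushdown Graphs'', arXiv:1202.0137 (2012).
\end{thebibliography}

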